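\title{The cofinality of the Noetherian type of $\beta\omega\setminus\omega$}

\begin{abstract}
The Noetherian type $\mathrm{Nt}(X)$ of a space $X$ is the least infinite cardinal $\kappa$ such that $X$ has a base each of whose members is contained in fewer than $\kappa$ members of the base. For $\omega^*=\beta\omega\setminus\omega$ we prove in ZFC that $\mathrm{Nt}(\omega^*)$ has uncountable cofinality, and in fact cofinality at least $\mathfrak h$. We also show that $\mathrm{Nt}(\omega^*)$ can be singular and smaller than $\mathfrak c$: it is consistent that $\mathrm{Nt}(\omega^*)=\aleph_{\omega_1}$ and $\mathfrak c=\aleph_{\omega_1+1}$. Over a model of GCH we determine all pairs $(\mathrm{Nt}(\omega^*),\mathfrak c)$ that can be realized by ccc forcing.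
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\kappa$ be a cardinal. A partially ordered set is \emph{$\kappa^{\mathrm{op}}$-like} if no element is below $\kappa$ many elements. Families of sets are ordered by inclusion, so a family $\mathcal B$ is $\kappa^{\mathrm{op}}$-like if every $B\in\mathcal B$ is a subset of fewer than $\kappa$ members of $\mathcal B$. The \emph{Noetherian type} $\mathrm{Nt}(X)$ of a topological space $X$ is the least cardinal $\kappa\ge\omega$ such that $X$ has a $\kappa^{\mathrm{op}}$-like base.

The weight of $X$ measures how large a base must be; the Noetherian type measures how large a base must be above a single one of its members. A base of infinite size $\tau$ is $(\tau^+)^{\mathrm{op}}$-like, so it gives $\mathrm{Nt}(X)\le\tau^+$, but this bound can be far from the truth. In the Cantor cube $2^\tau$, with $\tau$ infinite, the sets $[s]=\{z\in2^\tau:s\subseteq z\}$, where $s$ is a finite partial function from $\tau$ to $2$, form a base, and $[s]\subseteq[t]$ if and only if $t\subseteq s$. So $[s]$ has exactly $2^{|s|}$ supersets in this base, and $\mathrm{Nt}(2^\tau)=\omega$ for every infinite $\tau$.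

This paper concerns the space $\omega^*=\beta\omega\setminus\omega$ of nonprincipal ultrafilters on $\omega$. Write $\mathfrak c=2^{\aleph_0}$. We shall see that $\omega<\mathrm{Nt}(\omega^*)\le\mathfrak c^+$ (Proposition~\ref{prop:range}) and that the continuum hypothesis gives $\mathrm{Nt}(\omega^*)=\omega_1$ (Example~\ref{ex:CH}). When $\mathfrak c$ is large, many cardinals lie in this range, and one asks which of them can occur. The following question was posed in Milovich's paper~\cite{Milovich}. Is each of the following statements consistent with ZFC?
\begin{itemize}
\item[(a)] $\operatorname{cf}\mathrm{Nt}(\omega^*)<\mathrm{Nt}(\omega^*)<\mathfrak c$;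
\item[(b)] $\operatorname{cf}\mathrm{Nt}(\omega^*)=\omega$.
\end{itemize}

Here is a heuristic. Suppose that $\lambda=\mathrm{Nt}(\omega^*)$ is singular and that $\mathcal A$ is a $\lambda^{\mathrm{op}}$-like base. For an infinite $x\subseteq\omega$, count the members of $\mathcal A$ that contain the clopen set $x^*$ of ultrafilters concentrating on $x$. The count is always below $\lambda$, and it can only grow when $x$ shrinks. Since $x^*$ is a copy of $\omega^*$, no cardinal $\theta<\lambda$ bounds the count on all infinite subsets of $x$. So we may shrink $x$ again and again, pushing the count past the terms of a sequence cofinal in $\lambda$. If the sequence is countable, a diagonal set lies almost inside all the sets chosen, and its count is at least $\lambda$, which is absurd; so (b) should fail. If the sequence is uncountable, the shrinking may come to a halt because no infinite set is almost contained in all the sets chosen so far; this leaves room for~(a).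

The cardinal that measures this obstacle is $\mathfrak h$. Write $[\omega]^\omega$ for the set of infinite subsets of $\omega$, and $x\subseteq^*y$ if $x\setminus y$ is finite. A set $D\subseteq[\omega]^\omega$ is \emph{open} if $y\in[\omega]^\omega$ and $y\subseteq^*x\in D$ imply $y\in D$, and \emph{dense} if every $x\in[\omega]^\omega$ has a subset in $D$. Then $\mathfrak h$ is the least size of a family of dense open sets with empty intersection. It satisfies $\omega_1\le\mathfrak h\le\mathfrak c$ (Lemma~\ref{lem:h}).

\begin{theorem}\label{thm:cof}
ZFC proves $\operatorname{cf}\mathrm{Nt}(\omega^*)>\omega$, and moreover $\operatorname{cf}\mathrm{Nt}(\omega^*)\ge\mathfrak h$.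
\end{theorem}

\begin{theorem}\label{thm:force}
Assume GCH. Let $\omega_1\le\lambda\le\kappa$ be cardinals with $\operatorname{cf}\lambda>\omega$ and $\operatorname{cf}\kappa>\omega$. Then some ccc poset forces $\mathrm{Nt}(\omega^*)=\lambda$ and $\mathfrak c=\kappa$.
\end{theorem}

Theorem~\ref{thm:cof} refutes (b). Theorem~\ref{thm:force} gives the consistency of (a): GCH is consistent relative to ZFC, and one may take any singular $\lambda$ of uncountable cofinality and $\kappa=\lambda^+$. The least such $\lambda$ also shows that the bound $\mathfrak h$ can be attained by a singular value.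

\begin{corollary}\label{cor:a}
It is consistent relative to ZFC that
\[
\mathfrak h=\operatorname{cf}\mathrm{Nt}(\omega^*)=\omega_1<\mathrm{Nt}(\omega^*)=\aleph_{\omega_1}<\mathfrak c=\aleph_{\omega_1+1}.
\]
\end{corollary}

\begin{proof}
Apply Theorem~\ref{thm:force} with $\lambda=\aleph_{\omega_1}$, which has cofinality $\omega_1$, and the regular cardinal $\kappa=\aleph_{\omega_1+1}$. In the extension, $\omega_1\le\mathfrak h\le\operatorname{cf}\mathrm{Nt}(\omega^*)=\omega_1$ by Lemma~\ref{lem:h} and Theorem~\ref{thm:cof}.
\end{proof}

Theorem~\ref{thm:force} leaves out one value, $\mathrm{Nt}(\omega^*)=\mathfrak c^+$. With it the list is complete.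

\begin{theorem}\label{thm:pairs}
Let $V\models\mathrm{GCH}$ and let $\lambda,\kappa$ be infinite cardinals. Some ccc forcing extension of $V$ satisfies $\mathrm{Nt}(\omega^*)=\lambda$ and $\mathfrak c=\kappa$ if and only if $\operatorname{cf}\kappa>\omega$ and one of the following holds:
\begin{itemize}
\item[(i)] $\omega_1\le\lambda\le\kappa$ and $\operatorname{cf}\lambda>\omega$;
\item[(ii)] $\lambda=\kappa^+$ and $\kappa\ge\omega_2$.
\end{itemize}
\end{theorem}

Sections~\ref{sec:count} and~\ref{sec:local} turn the heuristic into a proof that (b) fails. A base of $\omega^*$ is an arbitrary family of open sets and is hard to control in a forcing construction, so Sections~\ref{sec:upper} and~\ref{sec:lower} replace bases by sequences of colorings of $\omega$ with finitely many colors. An upper bound for $\mathrm{Nt}(\omega^*)$ follows if for one sequence of $\mathfrak c$ colorings no infinite set is almost homogeneous for many of them; a lower bound follows if for every such sequence some infinite set is. Section~\ref{sec:tools} collects the forcing tools and works out one step of the construction. Sections~\ref{sec:main} and~\ref{sec:pairs} prove Theorems~\ref{thm:force}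 and~\ref{thm:pairs}.

\section{Counting supersets in $\omega^*$}\label{sec:count}

An ultrafilter on $\omega$ is nonprincipal if it contains no finite set. For $x\subseteq\omega$ let $x^*=\{p\in\omega^*:x\in p\}$. The sets $x^*$ form a base for the topology of $\omega^*$, which is compact and Hausdorff, and they are exactly the clopen sets. We have $(x\cap y)^*=x^*\cap y^*$, $(x\cup y)^*=x^*\cup y^*$ and $(\omega\setminus x)^*=\omega^*\setminus x^*$. A family of subsets of $\omega$ all of whose finite intersections are infinite is contained in a nonprincipal ultrafilter. Hence $x^*\ne\emptyset$ if and only if $x$ is infinite, and $x^*\subseteq y^*$ if and only if $x\subseteq^*y$. If $x$ is infinite, a bijection from $\omega$ onto $x$ induces a homeomorphism from $\omega^*$ onto $x^*$.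

A \emph{pseudo-intersection} of a family of sets is a set almost contained (in the sense of $\subseteq^*$) in each of them. If $x_0,x_1,\dots$ are infinite and $x_{n+1}\subseteq^*x_n$ for all $n$, they have an infinite pseudo-intersection: each $x_0\cap\dots\cap x_n$ is infinite, so we can choose $k_0<k_1<\cdots$ with $k_n\in x_0\cap\dots\cap x_n$ and take $\{k_n:n<\omega\}$.

Removing $\emptyset$ from a $\theta^{\mathrm{op}}$-like base leaves a $\theta^{\mathrm{op}}$-like base, so \emph{all bases are assumed to omit $\emptyset$}. For a base $\mathcal A$ of $\omega^*$ and an infinite $x\subseteq\omega$ let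
\[
\mathcal A[x]=\{U\in\mathcal A:x^*\subseteq U\}.
\]
If $y\subseteq^*x$ then $\mathcal A[x]\subseteq\mathcal A[y]$. The members of $\mathcal A$ need not be clopen, but their supersets can be counted over clopen sets.

\begin{lemma}\label{lem:count}
Let $\mathcal A$ be a base of $\omega^*$ and $\theta$ an infinite cardinal. Then $\mathcal A$ is $\theta^{\mathrm{op}}$-like if and only if $|\mathcal A[x]|<\theta$ for every infinite $x\subseteq\omega$. Consequently $\mathrm{Nt}(\omega^*)>\theta$ if and only if for every base $\mathcal A$ there is an infinite $x$ with $|\mathcal A[x]|\ge\theta$.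
\end{lemma}

\begin{proof}
If $x$ is infinite, the nonempty open set $x^*$ contains some $U\in\mathcal A$, and every member of $\mathcal A[x]$ is a superset of $U$. Conversely, every $U\in\mathcal A$ is nonempty and open, so it contains $x^*$ for some infinite $x$, and every superset of $U$ in $\mathcal A$ belongs to $\mathcal A[x]$. For the last sentence note that a $\theta_0^{\mathrm{op}}$-like base is $\theta^{\mathrm{op}}$-like whenever $\theta_0\le\theta$, so $\mathrm{Nt}(\omega^*)>\theta$ means that no base is $\theta^{\mathrm{op}}$-like.
\end{proof}

The first bounds show the diagonal argument in its simplest form.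

\begin{proposition}\label{prop:range}
$\omega<\mathrm{Nt}(\omega^*)\le\mathfrak c^+$.
\end{proposition}

\begin{proof}
The base of all nonempty clopen sets has at most $\mathfrak c$ members, which gives the upper bound. For the lower bound let $\mathcal A$ be a base and $B_0\in\mathcal A$. Given $B_n\in\mathcal A$, choose an infinite $z_n$ with $z_n^*\subseteq B_n$, divide $z_n$ into two infinite halves, let $x_n$ be one of them, and choose $B_{n+1}\in\mathcal A$ with $B_{n+1}\subseteq x_n^*$. Then $B_{n+1}\subseteq x_n^*\subsetneq z_n^*\subseteq B_n$, so the $B_n$ are distinct, and $x_{n+1}^*\subseteq B_{n+1}\subseteq x_n^*$, so $x_{n+1}\subseteq^*x_n$. If $x$ is an infinite pseudo-intersection of the $x_n$, then $B_n\in\mathcal A[x]$ for all $n$. By Lemma~\ref{lem:count}, $\mathrm{Nt}(\omega^*)>\omega$.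
\end{proof}

\section{Localization and singular values}\label{sec:local}

By the definition of $\mathfrak h$, fewer than $\mathfrak h$ dense open subsets of $[\omega]^\omega$ have a common element. This is the only property of $\mathfrak h$ that we use, together with the following bounds.

\begin{lemma}\label{lem:h}
$\omega_1\le\mathfrak h\le\mathfrak c$.
\end{lemma}

\begin{proof}
Given dense open sets $D_n$, $n<\omega$, choose infinite sets $x_0\supseteq x_1\supseteq\cdots$ with $x_n\in D_n$. An infinite pseudo-intersection of the $x_n$ lies in every $D_n$, because $D_n$ is open. So $\mathfrak h\ge\omega_1$.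

For $z\in[\omega]^\omega$ let $D_z=\{x\in[\omega]^\omega:z\not\subseteq^*x\}$. This set is open because $\subseteq^*$ is transitive. It is dense: if $x\notin D_z$, then $x\cap z$ is infinite, and removing one of two infinite halves of $x\cap z$ from $x$ leaves a member of $D_z$. Since $z\notin D_z$, the $\mathfrak c$ sets $D_z$ have empty intersection.
\end{proof}

\begin{remark}
One obtains the same cardinal by asking for the least size of a family of dense open sets whose intersection is not dense. An empty intersection is not dense. Conversely, if the $D_i$ are dense open and no subset of the infinite set $x$ lies in $\bigcap_iD_i$, fix a bijection $\pi:\omega\to x$; the sets $\{y\in[\omega]^\omega:\pi[y]\in D_i\}$ are dense open and have empty intersection.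
\end{remark}

Lemma~\ref{lem:count} gives, for each $\theta<\mathrm{Nt}(\omega^*)$, one set $x$ with $|\mathcal A[x]|\ge\theta$. To combine the sets obtained for different $\theta$ we must find them inside one another, and this is where the self-similarity of $\omega^*$ enters.

\begin{lemma}[Localization]\label{lem:local}
Let $\mathcal A$ be a base of $\omega^*$ and $\omega\le\theta<\mathrm{Nt}(\omega^*)$. Then $D_\theta=\{y\in[\omega]^\omega:|\mathcal A[y]|\ge\theta\}$ is dense and open.
\end{lemma}

\begin{proof}
It is open because $\mathcal A[y]$ grows when $y$ shrinks. Suppose that the infinite set $x$ has no subset in $D_\theta$. Since $x^*$ is open, $\mathcal A'=\{U\in\mathcal A:U\subseteq x^*\}$ is a base of the space $x^*$. Each $U\in\mathcal A'$ contains $y^*$ for some infinite $y$; then $y\subseteq^*x$, and after deleting finitely many points $y\subseteq x$. The supersets of $U$ in $\mathcal A'$ belong to $\mathcal A[y]$, which has size less than $\theta$. So $\mathcal A'$ is $\theta^{\mathrm{op}}$-like, and $\mathrm{Nt}(\omega^*)=\mathrm{Nt}(x^*)\le\theta$, a contradiction.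
\end{proof}

\begin{proposition}\label{prop:singular}
If $\lambda=\mathrm{Nt}(\omega^*)$ is singular, then $\operatorname{cf}\lambda\ge\mathfrak h$.
\end{proposition}

\begin{proof}
Let $\mathcal A$ be a $\lambda^{\mathrm{op}}$-like base and let $\theta_i$, $i<\operatorname{cf}\lambda$, be infinite cardinals below $\lambda$ with supremum $\lambda$. If $\operatorname{cf}\lambda<\mathfrak h$, the dense open sets $D_{\theta_i}$ of Lemma~\ref{lem:local} have a common element $x$. Then $|\mathcal A[x]|\ge\theta_i$ for all $i$, so $|\mathcal A[x]|\ge\lambda$, contrary to Lemma~\ref{lem:count}.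
\end{proof}

This already answers (b). If $\mathrm{Nt}(\omega^*)$ is singular, its cofinality is at least $\mathfrak h\ge\omega_1$; if it is regular, it is its own cofinality and is uncountable by Proposition~\ref{prop:range}. What remains of Theorem~\ref{thm:cof} is the inequality $\mathrm{Nt}(\omega^*)\ge\mathfrak h$ for regular values. Localization does not help there: if, say, $\lambda=\theta^+$, the sets $D_{\theta'}$ for $\theta'<\lambda$ never produce a count above $\theta$. The inequality is proved in Corollary~\ref{cor:h} by a different source of dense open sets.

\section{Splitting sequences and upper bounds}\label{sec:upper}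

A set $S\subseteq\omega$ \emph{splits} $x$ if $x\cap S$ and $x\setminus S$ are both infinite. Put $S^0=S$ and $S^1=\omega\setminus S$. For infinite $x$, the set $S$ fails to split $x$ if and only if $x\cap S^\varepsilon$ is finite for some $\varepsilon<2$.

The base of all nonempty clopen sets is as bad as its size allows: if $x$ and $\omega\setminus x$ are infinite, the $\mathfrak c$ sets $x\cup z$ with $z\subseteq\omega\setminus x$ give $\mathfrak c$ clopen supersets of $x^*$, since each clopen set is $y^*$ for only countably many $y$. To thin it out, replace the $\alpha$-th clopen set by the two pieces into which a set $S_\alpha$ cuts it. The pieces still form a base, and a piece can contain $y^*$ only if $S_\alpha$ fails to split $y$.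

\begin{proposition}[Upper criterion]\label{prop:upper}
Let $\lambda$ be an infinite cardinal and $\langle S_\alpha:\alpha<\mathfrak c\rangle$ a sequence of subsets of $\omega$ such that for every infinite $y\subseteq\omega$ there are fewer than $\lambda$ indices $\alpha$ for which $S_\alpha$ does not split $y$. Then $\mathrm{Nt}(\omega^*)\le\lambda$.
\end{proposition}

\begin{proof}
Enumerate $[\omega]^\omega=\{x_\alpha:\alpha<\mathfrak c\}$ and let $\mathcal A$ be the family of all nonempty sets $(x_\alpha\cap S_\alpha^\varepsilon)^*$ with $\alpha<\mathfrak c$ and $\varepsilon<2$. If $p\in x_\alpha^*$, then $p$ contains $S_\alpha^\varepsilon$ for some $\varepsilon$, and $p\in(x_\alpha\cap S_\alpha^\varepsilon)^*\subseteq x_\alpha^*$. So $\mathcal A$ is a base. If $y$ is infinite and $y^*\subseteq(x_\alpha\cap S_\alpha^\varepsilon)^*$, then $y\subseteq^*S_\alpha^\varepsilon$, so $S_\alpha$ does not split $y$. Each index contributes at most two members to $\mathcal A$ and $\lambda$ is infinite, so $|\mathcal A[y]|<\lambda$. Apply Lemma~\ref{lem:count}.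
\end{proof}

\begin{example}\label{ex:CH}
CH implies $\mathrm{Nt}(\omega^*)=\omega_1$. Countably many infinite sets have a common splitting set: list them as $y_0,y_1,\dots$ with each set occurring infinitely often, choose $k_0<l_0<k_1<l_1<\cdots$ with $k_n,l_n\in y_n$, and take $\{k_n:n<\omega\}$. Under CH enumerate $[\omega]^\omega=\{x_\beta:\beta<\omega_1\}$ and let $S_\alpha$ split all $x_\beta$ with $\beta\le\alpha$. Then $S_\alpha$ can fail to split $x_\beta$ only if $\alpha<\beta$, which holds for countably many $\alpha$. Propositions~\ref{prop:upper} and~\ref{prop:range} give $\omega<\mathrm{Nt}(\omega^*)\le\omega_1$.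
\end{example}

\section{Colorings, characters and lower bounds}\label{sec:lower}

A \emph{finite coloring} is a function $f:\omega\to\omega$ with finite range. It is \emph{almost constant} on an infinite set $x$ if $x\subseteq^*f^{-1}\{k\}$ for some $k$. Thus $S$ fails to split $x$ exactly when the characteristic function of $S$ is almost constant on $x$.

For a lower bound we are handed an arbitrary base $\mathcal A$ and must find an $x$ with $\mathcal A[x]$ large. A finite cover $F\subseteq\mathcal A$ of $\omega^*$ can be refined to a finite coloring, and if the coloring is almost constant on $x$, then $\mathcal A[x]$ meets $F$. If many such colorings are almost constant on the same $x$, then $\mathcal A[x]$ meets many covers. This makes $\mathcal A[x]$ large only if the covers have no members in common; otherwise we might count one set, such as $\omega^*$ itself, again and again. Pairwise disjoint covers are chosen recursively, and the recursion continues as long as the members already used do not exhaust the neighborhoods of some point. So the characters of points matter.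

For $p\in\omega^*$ let $\chi(p)$ be the least size of a local base at $p$, and let $\mathfrak u=\min_{p\in\omega^*}\chi(p)$. A family $\mathcal G\subseteq p$ \emph{generates $p$ mod finite} if every $a\in p$ almost contains a member of $\mathcal G$. In that case $\{g^*:g\in\mathcal G\}$ is a local base at $p$. Conversely, choosing for each member $W$ of a local base some $g_W\in p$ with $g_W^*\subseteq W$ gives a family that generates $p$ mod finite. So $\chi(p)$ is the least size of such a family, and $\chi(p)\le\mathfrak c$. It is infinite: if $\mathcal G\subseteq p$ is finite, divide $b=\bigcap\mathcal G\in p$ into two infinite halves; one half is in $p$ and almost contains no member of $\mathcal G$. The members of a base that contain $p$ form a local base at $p$, so there are at least $\chi(p)$ of them.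

\subsection*{The case $\mathfrak u=\mathfrak c$: disjoint covers}

\begin{lemma}\label{lem:covers}
\begin{itemize}
\item[(1)] If $\mathfrak u=\mathfrak c$ and $\mathcal A$ is a base of $\omega^*$, there are pairwise disjoint finite families $F_\alpha\subseteq\mathcal A$, $\alpha<\mathfrak c$, each of which covers $\omega^*$.
\item[(2)] If $\{U_0,\dots,U_{n-1}\}$ is an open cover of $\omega^*$, there is $f:\omega\to n$ with $(f^{-1}\{k\})^*\subseteq U_k$ for all $k<n$.
\end{itemize}
\end{lemma}

\begin{proof}
(1) Suppose $F_\beta$ has been chosen for $\beta<\alpha$, and let $\mathcal U=\bigcup_{\beta<\alpha}F_\beta$. Then $|\mathcal U|\le|\alpha|\cdot\omega<\mathfrak c$. Every point $p$ lies in at least $\chi(p)=\mathfrak c$ members of $\mathcal A$, hence in a member of $\mathcal A\setminus\mathcal U$. So $\mathcal A\setminus\mathcal U$ covers $\omega^*$, and by compactness it contains a finite cover $F_\alpha$.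

(2) The clopen sets contained in some $U_k$ cover $\omega^*$. By compactness there are $b_0,\dots,b_{m-1}\subseteq\omega$ and $k(l)<n$ with $\bigcup_lb_l^*=\omega^*$ and $b_l^*\subseteq U_{k(l)}$. Then $\bigcup_lb_l$ is cofinite. Put $f(j)=k(l)$ for the least $l$ with $j\in b_l$, and $f(j)=0$ if $j\notin\bigcup_lb_l$. Then $f^{-1}\{k\}\subseteq^*\bigcup\{b_l:k(l)=k\}$, so $(f^{-1}\{k\})^*\subseteq\bigcup\{b_l^*:k(l)=k\}\subseteq U_k$.
\end{proof}

\subsection*{The case $\mathfrak u<\mathfrak c$: a point with many neighborhoods}

If some point $p$ has small character, the recursion above may break down, but a pigeonhole argument takes its place. We look for a point $q$ with two features: every base has $\mathfrak c$ members containing $q$, and there is a small family of clopen sets, not required to contain $q$, such that every neighborhood of $q$ contains one of them. Then one of these clopen sets lies in many members of the base. Such a $q$ is obtained as a limit of countably many copies of $p$ along an ultrafilter $e$ of character $\mathfrak c$: the first feature is inherited from $e$, the second from $p$.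

A family $\{I_\alpha:\alpha<\mathfrak c\}$ of subsets of a countably infinite set is \emph{independent} if $\bigcap_{j\le k}I_{\alpha_j}\setminus\bigcup_{l\le m}I_{\beta_l}$ is infinite whenever no $\alpha_j$ equals any $\beta_l$. Such families exist. On the set of pairs $(n,A)$ with $n<\omega$ and $A\subseteq\mathcal P(n)$ let $I_X=\{(n,A):X\cap n\in A\}$ for $X\subseteq\omega$. If no $X_j$ equals any $Y_l$, then for all large $n$ no $X_j\cap n$ equals any $Y_l\cap n$, and the pair $(n,\{X_j\cap n:j\le k\})$ lies in every $I_{X_j}$ and in no $I_{Y_l}$.

\begin{lemma}[Posp\'{\i}\v{s}il]\label{lem:pospisil}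
There is $e\in\omega^*$ with $\chi(e)=\mathfrak c$.
\end{lemma}

\begin{proof}
Let $\{I_\alpha:\alpha<\mathfrak c\}$ be an independent family on $\omega$. We want $e$ to contain all $I_\alpha$ while no element of $e$ is almost contained in infinitely many of them. Call $X\subseteq\omega$ \emph{bad} if $X\subseteq^*I_\alpha$ for infinitely many $\alpha$, and consider the family of all $I_\alpha$ and all complements of bad sets. Its finite intersections are infinite. Indeed, given $\alpha_1,\dots,\alpha_k$ and bad sets $X_1,\dots,X_m$, pick $\beta_l\notin\{\alpha_1,\dots,\alpha_k\}$ with $X_l\subseteq^*I_{\beta_l}$; then $\bigcap_jI_{\alpha_j}\setminus\bigcup_lX_l$ almost contains the infinite set $\bigcap_jI_{\alpha_j}\setminus\bigcup_lI_{\beta_l}$. Let $e\in\omega^*$ contain the family. No element of $e$ is bad. If $\mathcal G$ generates $e$ mod finite, each $I_\alpha$ almost contains a member of $\mathcal G$, and each member of $\mathcal G$ serves finitely many $\alpha$. So $\mathfrak c\le|\mathcal G|\cdot\omega$, and $|\mathcal G|=\mathfrak c$.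
\end{proof}

For the next two statements fix a partition $\{a_n:n<\omega\}$ of $\omega$ into infinite sets and bijections $\pi_n:\omega\to a_n$. For $p\in\omega^*$ let $p_{(n)}=\{x\subseteq\omega:\pi_n^{-1}[x]\in p\}$. This is a nonprincipal ultrafilter containing $a_n$, the copy of $p$ on $a_n$.

\begin{lemma}\label{lem:q}
Let $p\in\omega^*$, let $e\in\omega^*$ have character $\mathfrak c$, and let
\[
q=\{x\subseteq\omega:\{n:x\in p_{(n)}\}\in e\}.
\]
Then $q\in\omega^*$ and $\chi(q)=\mathfrak c$, so every base of $\omega^*$ has at least $\mathfrak c$ members containing $q$. If $\mathcal G$ generates $p$ mod finite, then every open $U\ni q$ contains $(\pi_n[g])^*$ for some $n<\omega$ and $g\in\mathcal G$.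
\end{lemma}

\begin{proof}
The map $x\mapsto E(x)=\{n:x\in p_{(n)}\}$ preserves inclusions, finite intersections and complements, and $E(x)=\emptyset$ for finite $x$. Hence $q$ is a nonprincipal ultrafilter. Let $\mathcal Y$ generate $q$ mod finite; we show that $\{E(y):y\in\mathcal Y\}\subseteq e$ generates $e$, so that $|\mathcal Y|\ge\mathfrak c$. Let $E\in e$ and $b=\bigcup_{n\in E}a_n$. Then $E(b)\supseteq E$, so $b\in q$, and $y\subseteq^*b$ for some $y\in\mathcal Y$. If $n\in E(y)$, then $y\cap a_n\in p_{(n)}$ is infinite, so $a_n$ meets $b$ and $n\in E$. Thus $E(y)\subseteq E$.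

For the last statement choose $x\in q$ with $x^*\subseteq U$ and $n\in E(x)$. Then $\pi_n^{-1}[x]\in p$, so $g\subseteq^*\pi_n^{-1}[x]$ for some $g\in\mathcal G$, that is, $\pi_n[g]\subseteq^*x$.
\end{proof}

\begin{proposition}\label{prop:smallchar}
\begin{itemize}
\item[(1)] If $\mathfrak u<\mathfrak c$, then $\mathrm{Nt}(\omega^*)\ge\mathfrak c$.
\item[(2)] Let $\rho<\mathfrak c$ be a regular cardinal with $\rho\ne\operatorname{cf}\mathfrak c$. Suppose some $p\in\omega^*$ is generated mod finite by a sequence $\langle x_i:i<\rho\rangle$ with $x_k\subseteq^*x_j$ whenever $j<k<\rho$. Then $\mathrm{Nt}(\omega^*)=\mathfrak c^+$.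
\end{itemize}
\end{proposition}

\begin{proof}
In both parts let $\mathcal A$ be a base, let $q$ be obtained from $p$ as in Lemma~\ref{lem:q}, and let $U_\alpha$, $\alpha<\mathfrak c$, be distinct members of $\mathcal A$ containing $q$.

(1) Take $p$ with $\rho=\chi(p)<\mathfrak c$ and $\mathcal G$ of size $\rho$ generating $p$ mod finite. The family $\mathcal P$ of all $\pi_n[g]$ with $n<\omega$ and $g\in\mathcal G$ has size at most $\rho$, and each $U_\alpha$ belongs to $\mathcal A[b]$ for some $b\in\mathcal P$. Let $\rho\le\theta<\mathfrak c$. Since $\rho\cdot\theta<\mathfrak c$, some $b\in\mathcal P$ has $|\mathcal A[b]|>\theta$. By Lemma~\ref{lem:count}, $\mathrm{Nt}(\omega^*)>\theta$ for every $\theta$ with $\rho\le\theta<\mathfrak c$, so $\mathrm{Nt}(\omega^*)\ge\mathfrak c$.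

(2) Let $T_i$ be the set of $\alpha<\mathfrak c$ such that $(\pi_n[x_i])^*\subseteq U_\alpha$ for some $n$. By Lemma~\ref{lem:q}, $\bigcup_{i<\rho}T_i=\mathfrak c$, and $T_j\subseteq T_k$ for $j<k$ because $x_k\subseteq^*x_j$. We claim that $|T_i|=\mathfrak c$ for some $i$. Suppose not. If $\sigma=\sup_i|T_i|$ were less than $\mathfrak c$, then $\mathfrak c\le\rho\cdot\sigma<\mathfrak c$. So the cardinals $|T_i|$ are cofinal in $\mathfrak c$ and $\operatorname{cf}\mathfrak c\le\rho$; by hypothesis $\operatorname{cf}\mathfrak c<\rho$. Choose $\operatorname{cf}\mathfrak c$ many indices $i$ for which the $|T_i|$ are still cofinal in $\mathfrak c$. As $\rho$ is regular, these indices have an upper bound $k<\rho$, and $|T_k|=\mathfrak c$ by monotonicity, a contradiction.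

Fix $i$ with $|T_i|=\mathfrak c$. By K\"onig's theorem $\operatorname{cf}\mathfrak c>\omega$, so a single $n$ works for $\mathfrak c$ many $\alpha\in T_i$, and $|\mathcal A[\pi_n[x_i]]|\ge\mathfrak c$. By Lemma~\ref{lem:count} and Proposition~\ref{prop:range}, $\mathfrak c<\mathrm{Nt}(\omega^*)\le\mathfrak c^+$.
\end{proof}

In part (2), if $\rho<\operatorname{cf}\mathfrak c$, then $\mathfrak c$ is not a union of $\rho$ smaller sets and the monotonicity of the $x_i$ is not needed. It is needed when $\operatorname{cf}\mathfrak c<\rho<\mathfrak c$, a case that we shall meet when $\mathfrak c$ is singular of cofinality $\omega_1$.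

\subsection*{The lower criterion}

\begin{proposition}[Lower criterion]\label{prop:lower}
Let $\lambda\le\mathfrak c$ be an infinite cardinal. Suppose that for every sequence $\langle f_\alpha:\alpha<\mathfrak c\rangle$ of finite colorings and every infinite cardinal $\mu<\lambda$ there is an infinite $x\subseteq\omega$ such that $f_\alpha$ is almost constant on $x$ for at least $\mu$ indices $\alpha$. Then $\mathrm{Nt}(\omega^*)\ge\lambda$.
\end{proposition}

\begin{proof}
If $\mathfrak u<\mathfrak c$, then $\mathrm{Nt}(\omega^*)\ge\mathfrak c\ge\lambda$ by Proposition~\ref{prop:smallchar}(1). So let $\mathfrak u=\mathfrak c$. Let $\mathcal A$ be a base and $\mu<\lambda$ infinite. By Lemma~\ref{lem:covers} there are pairwise disjoint covers $F_\alpha=\{U_{\alpha,k}:k<n_\alpha\}\subseteq\mathcal A$ and colorings $f_\alpha:\omega\to n_\alpha$ with $(f_\alpha^{-1}\{k\})^*\subseteq U_{\alpha,k}$, for $\alpha<\mathfrak c$. Take $x$ as in the hypothesis. If $x\subseteq^*f_\alpha^{-1}\{k\}$, then $U_{\alpha,k}\in\mathcal A[x]\cap F_\alpha$. So $\mathcal A[x]$ meets at least $\mu$ of the pairwise disjoint families $F_\alpha$, and $|\mathcal A[x]|\ge\mu$. By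 Lemma~\ref{lem:count}, $\mathrm{Nt}(\omega^*)>\mu$ for every infinite $\mu<\lambda$.
\end{proof}

\begin{corollary}\label{cor:h}
$\mathrm{Nt}(\omega^*)\ge\mathfrak h$.
\end{corollary}

\begin{proof}
For a finite coloring $f$, the family of infinite sets on which $f$ is almost constant is open, and it is dense because every infinite $x$ meets some color class in an infinite set. So for $\mu<\mathfrak h$ any $\mu$ finite colorings are almost constant on a common infinite set. Since $\mathfrak h\le\mathfrak c$, Proposition~\ref{prop:lower} applies with $\lambda=\mathfrak h$.
\end{proof}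

\begin{proof}[Proof of Theorem~\ref{thm:cof}]
If $\mathrm{Nt}(\omega^*)$ is singular, use Proposition~\ref{prop:singular}; if it is regular, use Corollary~\ref{cor:h}. In both cases $\operatorname{cf}\mathrm{Nt}(\omega^*)\ge\mathfrak h\ge\omega_1$.
\end{proof}

\section{Forcing tools and one step of the construction}\label{sec:tools}

To force $\mathrm{Nt}(\omega^*)=\lambda$ we make the hypotheses of both criteria true for the same $\lambda$. They pull in opposite directions: the lower criterion asks for new sets on which many colorings are almost constant, and the upper criterion asks for a sequence $\langle S_\alpha\rangle$ most of whose terms split every new set.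

\subsection*{Standard facts}

All posets have a largest element $1$, and $q\le p$ means that $q$ is stronger. A poset is \emph{ccc} if its antichains (sets of pairwise incompatible conditions) are countable. A subset is \emph{centered} if each of its finite subsets has a lower bound in the poset, and a poset is \emph{$\sigma$-centered} if it is a union of countably many centered sets. By a \emph{real} we mean a subset of $\omega$ or a function from $\omega$ to $\omega$; the two kinds code each other. Let $P\in V$ be ccc and let $G$ be $P$-generic over $V$.
\begin{itemize}
\item[(F1)] $V$ and $V[G]$ have the same cardinals and cofinalities.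
\item[(F2)] (Nice names.) If $D\subseteq P$ is dense and $x\subseteq\omega$ is in $V[G]$, there is in $V$ a sequence $\langle A_l:l<\omega\rangle$ of countable antichains $A_l\subseteq D$ with $x=\{l:A_l\cap G\ne\emptyset\}$.
\item[(F3)] (Covering.) If $\mu$ is an infinite cardinal and $Z\in V[G]$ is a set of at most $\mu$ ordinals, there is $J\in V$ with $Z\subseteq J$ and $|J|\le\mu$. Indeed, if $\dot h$ names an enumeration of $Z$ of length $\mu$, conditions forcing different values for $\dot h(\eta)$ are incompatible, so each $\dot h(\eta)$ has countably many possible values.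
\end{itemize}

The \emph{finite support product} $Q$ of posets $Q_J$, $J\in\mathcal J$, consists of the functions $q$ with $q(J)\in Q_J$ whose support $\{J:q(J)\ne1\}$ is finite, ordered coordinatewise. For $C\subseteq\mathcal J$ let $Q_C$ be the set of conditions with support in $C$.
\begin{itemize}
\item[(F4)] (Product lemma.) If $H$ is $Q$-generic over $W$ and $C,C'\in W$ are disjoint subsets of $\mathcal J$, then $H\cap Q_C$ is $Q_C$-generic over $W$, and $H\cap Q_{C'}$ is $Q_{C'}$-generic over $W[H\cap Q_C]$.
\end{itemize}

A \emph{finite support iteration} starts from a poset $P_0$ and uses $P_j$-names $\dot Q_j$ for posets. A condition $p\in P_i$ consists of a component in $P_0$ and names $p(j)$, $j<i$, such that $p\restriction j\in P_j$, $p\restriction j\Vdash p(j)\in\dot Q_j$, and $p(j)$ is the name of the largest element of $\dot Q_j$ for all $j$ outside a finite support. (The names are taken from a fixed, sufficiently large set.) We put $p\le r$ if this holds for the $P_0$-components and $p\restriction j\Vdash p(j)\le r(j)$ for all $j<i$. Thus $P_{i+1}=P_i*\dot Q_i$. For $j\le i$ we regard $P_j$ as a subset of $P_i$; then $P_i=\bigcup_{j<i}P_j$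 for limit $i$. If $G_i$ is $P_i$-generic over $V$, then $G_j=G_i\cap P_j$ is $P_j$-generic; we write $V_j=V[G_j]$, and $V_{j+1}$ is a generic extension of $V_j$ by $Q_j$.
\begin{itemize}
\item[(F5)] If $P_0$ is ccc and each $\dot Q_j$, $j<i$, is forced to be ccc, then $P_i$ is ccc.
\item[(F6)] If $r\in P_i$, $j\le i$ and $s\in P_j$ is below $r\restriction j$, then the condition $s^\frown r\restriction[j,i)$, which agrees with $s$ below $j$ and with $r$ from $j$ on, is below both $s$ and $r$.
\end{itemize}

\begin{lemma}\label{lem:product}
A finite support product of $\sigma$-centered posets is ccc.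
\end{lemma}

\begin{proof}
Take uncountably many conditions. By the $\Delta$-system lemma, uncountably many of them have supports whose pairwise intersections all equal one finite set $R$. For each coordinate in $R$ fix a decomposition of that factor into countably many centered pieces. There are countably many ways to assign a piece to each coordinate in $R$, so two of the conditions lie in the same piece at every coordinate in $R$. They are compatible at the coordinates in $R$, and elsewhere at least one of them is trivial.
\end{proof}

\subsection*{Cohen reals}

Let $\mathrm{Fn}(\kappa\times\omega,2)$ be the poset of finite partial functions from $\kappa\times\omega$ to $2$, ordered by reverse inclusion. It is the finite support product of the countable posets $\mathrm{Fn}(\{\alpha\}\times\omega,2)$, so it is ccc. A generic filter $G_0$ yields a function $g=\bigcup G_0$ and the \emph{Cohen reals} $S_\alpha=\{n:g(\alpha,n)=1\}$, which are pairwise distinct by genericity. For an infinite $x\subseteq\omega$ let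
\[
N(x)=\{\alpha<\kappa:S_\alpha\text{ does not split }x\}.
\]
This set is the same in every model containing $x$ and $\langle S_\alpha:\alpha<\kappa\rangle$.

\begin{lemma}\label{lem:cohen}
In $V[G_0]$, the set $N(x)$ is countable for every infinite $x\subseteq\omega$.
\end{lemma}

\begin{proof}
By (F2) there is a countable $C\subseteq\kappa$ in $V$ with $x\in W=V[g\restriction C\times\omega]$. Let $\alpha\notin C$. By (F4), $g\restriction\{\alpha\}\times\omega$ is generic over $W$. For $m<\omega$, the conditions $t\in\mathrm{Fn}(\{\alpha\}\times\omega,2)$ with $t(\alpha,l)=1$ and $t(\alpha,l')=0$ for some $l,l'\in x$ above $m$ form a dense set in $W$, since $x$ is infinite and conditions are finite. So $S_\alpha$ splits $x$, and $N(x)\subseteq C$.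
\end{proof}

All our iterations begin with Cohen reals and keep the continuum equal to $\kappa$.

\begin{lemma}\label{lem:iteration}
Let $\kappa$ be an infinite cardinal with $\kappa^\omega=\kappa$ and let $i\le\kappa$ be an ordinal. Let $P_i$ be a finite support iteration with $P_0=\mathrm{Fn}(\kappa\times\omega,2)$ such that for each $j<i$, $P_j$ forces that $\dot Q_j$ is ccc and has size at most $\kappa$. Then $P_i$ is ccc and $V_i\models\mathfrak c=\kappa$. If $i$ is a limit ordinal with $\operatorname{cf}i>\omega$, then every real of $V_i$ lies in $V_j$ for some $j<i$.
\end{lemma}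

\begin{proof}
The ccc is (F5). Replacing each $Q_j$ by an isomorphic copy, we may assume that it is forced to be a subset of $\kappa$ with largest element $0$. For $j\le i$ let $D_j$ be the set of $p\in P_j$ all of whose coordinates $p(j')$ are canonical names $\check\beta$ of ordinals $\beta<\kappa$. Such a $p$ is determined by an element of $P_0$, a finite subset of $i\le\kappa$ and finitely many ordinals below $\kappa$, so $|D_j|\le\kappa$. We show by induction that $D_j$ is dense in $P_j$. We have $D_0=P_0$. Given $(p,\dot q)\in P_{j+1}$, extend $p$ to $p'$ forcing $\dot q=\check\beta$ for some $\beta<\kappa$, and extend $p'$ to $p''\in D_j$; then $(p'',\check\beta)\in D_{j+1}$ is below $(p,\dot q)$. For limit $j$, both $P_j$ and $D_j$ are the unions of the earlier ones.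

By (F2) with $D=D_i$, the number of subsets of $\omega$ in $V_i$ is at most $((\kappa^\omega)^\omega)^V=\kappa$, and the $S_\alpha$ show that it is at least $\kappa$. Finally, a nice name involves countably many conditions; if $\operatorname{cf}i>\omega$, they all lie in one $P_j$ with $j<i$.
\end{proof}

In particular, if $\kappa^\omega=\kappa$, then $V_0=V[G_0]$ satisfies $\mathfrak c=\kappa$ and $\mathrm{Nt}(\omega^*)=\omega_1$, by Lemma~\ref{lem:cohen} and Propositions~\ref{prop:upper} and~\ref{prop:range}. To reach larger values we must damage the sequence $\langle S_\alpha\rangle$, but only to a controlled extent.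

\subsection*{Mathias-type forcing on a small algebra}

Let $B\subseteq\mathcal P(\omega)$ be a Boolean subalgebra containing the finite sets and let $p$ be a filter in $B$ all of whose elements are infinite. Let $M(p)$ be the set of pairs $(s,a)$ with $s\subseteq\omega$ finite and $a\in p$, ordered by
\[
(t,b)\le(s,a)\quad\text{if and only if}\quad s\subseteq t,\ \ b\subseteq a\ \text{ and }\ t\setminus s\subseteq a.
\]
A condition $(s,a)$ promises that the generic set contains $s$ and that its other elements come from $a$. For a family $\mathcal F$ of finite colorings let $B_{\mathcal F}$ be the Boolean algebra generated by the finite sets and the color classes $f^{-1}\{n\}$, $f\in\mathcal F$, $n<\omega$. An \emph{$\mathcal F$-ultrafilter} is an ultrafilter of the algebra $B_{\mathcal F}$ containing no finite set; one exists, because the filter of cofinite sets extends to an ultrafilter of $B_{\mathcal F}$.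

\begin{lemma}\label{lem:mathias}
The poset $M(p)$ is $\sigma$-centered and has size at most $|p|+\omega$. If $H$ is $M(p)$-generic over $W\ni p$, then $x_H=\bigcup\{s:(s,a)\in H\}$ is infinite and $x_H\subseteq^*a$ for all $a\in p$. If $p$ is an $\mathcal F$-ultrafilter, then $|M(p)|\le|\mathcal F|+\omega$ and every $f\in\mathcal F$ is almost constant on $x_H$.
\end{lemma}

\begin{proof}
Conditions $(s,a_1),\dots,(s,a_k)$ have the lower bound $(s,a_1\cap\dots\cap a_k)$, and there are countably many $s$. Given $(s,a)$ and $m$, pick $l\in a$ above $m$; then $(s\cup\{l\},a)\le(s,a)$. So $x_H$ is infinite. Fix $a\in p$. Since $(s,b\cap a)\le(s,b)$, there is $(s,c)\in H$ with $c\subseteq a$. If $(t,d)\in H$, take a common extension $(u,e)$ of $(s,c)$ and $(t,d)$; then $t\setminus s\subseteq u\setminus s\subseteq c$. Hence $x_H\setminus s\subseteq a$. Finally, $|B_{\mathcal F}|\le|\mathcal F|+\omega$, and for $f\in\mathcal F$ the finitely many nonempty color classes partition $\omega$, so an ultrafilter of $B_{\mathcal F}$ contains one of them.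
\end{proof}

The damage done by a poset is bounded by its size. The idea is to approximate a new set $x$ from above by old sets, one for each condition. If $x\subseteq y$ then $N(y)\subseteq N(x)$, which is the wrong direction; but if $y$ consists only of numbers that the condition does not exclude from $x$, then every failure of splitting that the condition forces on $x$ is a failure for $y$ as well.

\begin{lemma}[Small posets]\label{lem:small}
Let $W$ be a model containing $\langle S_\alpha:\alpha<\kappa\rangle$, and let $\theta$ be a regular uncountable cardinal of $W$ such that, in $W$, $|N(y)|<\theta$ for every infinite $y\subseteq\omega$. Let $Q\in W$ be ccc with $|Q|<\theta$ and let $H$ be $Q$-generic over $W$. Then in $W[H]$, $|N(x)|<\theta$ for every infinite $x\subseteq\omega$.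
\end{lemma}

\begin{proof}
Let $\dot x\in W$ be a name for $x$. In $W$, for $q\in Q$ let
\[
x_q=\{l<\omega:\text{some }r\le q\text{ forces }l\in\dot x\},
\]
and let $Z$ be the union of the sets $N(x_q)$ over all $q\in Q$ for which $x_q$ is infinite. Then $Z\in W$ is a union of fewer than $\theta$ sets of size less than $\theta$, so $|Z|<\theta$ by regularity. We show $N(x)\subseteq Z$. Let $\alpha\in N(x)$. There are $q\in H$, $m<\omega$ and $\varepsilon<2$ with $q\Vdash\dot x\cap S_\alpha^\varepsilon\subseteq m$, where $S_\alpha^\varepsilon\in W$ and $m=\{0,\dots,m-1\}$. If $l\in x$, some $r\in H$ below $q$ forces $l\in\dot x$; so $x\subseteq x_q$ and $x_q$ is infinite. If $l\in x_q\cap S_\alpha^\varepsilon$, witnessed by $r\le q$, then $r$ forces $l\in\dot x\cap S_\alpha^\varepsilon\subseteq m$, so $l<m$. Thus $x_q\cap S_\alpha^\varepsilon$ is finite and $\alpha\in N(x_q)\subseteq Z$.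
\end{proof}

\begin{example}[One step from $\omega_1$ toward $\omega_2$]\label{ex:step}
Let $\kappa\ge\omega_2$ and $W=V[G_0]$, so that every $N(y)$ is countable in $W$. Let $\mathcal F=\{f_\xi:\xi<\omega_1\}\in W$ be a family of finite colorings, $p$ an $\mathcal F$-ultrafilter and $H$ an $M(p)$-generic filter over $W$. All $f_\xi$ are almost constant on $x_H$: for these colorings we have what the lower criterion asks when $\lambda=\omega_2$ and $\mu=\omega_1$. If $f_\xi$ is the characteristic function of $S_\xi$, then $\omega_1\subseteq N(x_H)$, so the bound ``countable'' is lost. But $|M(p)|\le\omega_1$, and Lemma~\ref{lem:small} with $\theta=\omega_2$ shows that $|N(x)|\le\omega_1$ for every infinite $x$ in $W[H]$. So the hypothesis on the $S_\alpha$ in the upper criterion survives with $\lambda=\omega_2$. The small algebra is essential: if $p$ were an ultrafilter on all of $\mathcal P(\omega)\cap W$, it would contain $S_\alpha$ or its complement for every $\alpha$, and $N(x_H)=\kappa$.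
\end{example}

Three things separate this example from Theorem~\ref{thm:force}. First, there are many small families of colorings. We treat $\kappa$ of them at once by a finite support product; the product is large, but each new real depends on countably many factors only. Second, the forcing adds new colorings, so we iterate, and limit stages of countable cofinality, where new reals appear, need their own argument. Third, Lemma~\ref{lem:small} needs a regular $\theta$, since for singular $\theta$ a union of fewer than $\theta$ sets of size less than $\theta$ can have size $\theta$. For singular $\lambda$ we therefore let the bound grow along the iteration through regular cardinals $\lambda_i<\lambda$. The iteration has length $\operatorname{cf}\lambda>\omega$, so each real appears at some stage $i$ and obeys the bound $\lambda_i$ of that stage.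

\section{Proof of Theorem~\ref{thm:force}}\label{sec:main}

Assume GCH in $V$, let $\lambda$ and $\kappa$ be as in the theorem, and let $\nu=\operatorname{cf}\lambda$, a regular uncountable cardinal with $\nu\le\lambda\le\kappa$.

\subsection*{The iteration}

Fix a nondecreasing sequence $\langle\lambda_i:i<\nu\rangle$ of regular uncountable cardinals as follows. If $\lambda$ is regular, let $\lambda_i=\lambda$ for all $i$. If $\lambda$ is singular, let all $\lambda_i<\lambda$ and $\sup_i\lambda_i=\lambda$. In both cases $\lambda_i\le\lambda$, and each $\mu<\lambda$ is below $\lambda_i$ for all large $i$.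

At stage $i$ the colorings will be indexed by $\kappa$, and small families of colorings correspond to small subsets of $\kappa$. We use only subsets from $V$, where GCH lets us count them; (F3) will make up for this. Let $\mathcal J_i\in V$ be the set of all $J\subseteq\kappa$ that are bounded in $\kappa$ and have $|J|<\lambda_i$.

\begin{lemma}\label{lem:arith}
In $V$, $\kappa^\omega=\kappa$ and $|\mathcal J_i|\le\kappa$ for all $i<\nu$.
\end{lemma}

\begin{proof}
Let $\delta<\kappa$, let $\mu<\kappa$ be an infinite cardinal and $\sigma=\max(|\delta|,\mu)<\kappa$. By GCH, $|\delta|^\mu\le(2^\sigma)^\sigma=2^\sigma=\sigma^+\le\kappa$. Every $J\in\mathcal J_i$ is empty or the range of a function $\mu\to\delta$ for some $\delta<\kappa$ and some infinite $\mu<\lambda_i\le\kappa$, so $|\mathcal J_i|\le\kappa\cdot\kappa\cdot\kappa=\kappa$. Since $\operatorname{cf}\kappa>\omega$, every function $\omega\to\kappa$ maps into some $\delta<\kappa$, so $\kappa^\omega\le\kappa\cdot\kappa=\kappa$.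
\end{proof}

We define a finite support iteration $\langle P_i:i\le\nu\rangle$ with $P_0=\mathrm{Fn}(\kappa\times\omega,2)$, adding $\langle S_\alpha:\alpha<\kappa\rangle$, in which each $\dot Q_i$ is forced to be ccc and of size at most $\kappa$. Suppose $P_i$ is defined, $i<\nu$. By Lemma~\ref{lem:iteration}, $\mathfrak c=\kappa$ in $V_i$. Work in $V_i$. (Formally, we fix in $V$ names for all the objects chosen.) Let $\langle f^i_\xi:\xi<\kappa\rangle$ enumerate all finite colorings. For $J\in\mathcal J_i$ let $p^i_J$ be an $\{f^i_\xi:\xi\in J\}$-ultrafilter, and let $Q_i$ be the finite support product of the posets $M(p^i_J)$, $J\in\mathcal J_i$. By Lemmas~\ref{lem:product} and~\ref{lem:mathias}, $Q_i$ is ccc and $|M(p^i_J)|\le|J|+\omega<\lambda_i$; since $|\mathcal J_i|\le\kappa$, we get $|Q_i|\le\kappa$. Let $x^i_J\in V_{i+1}$ be the infinite set added by the $J$-th factor. By (F4) and Lemma~\ref{lem:mathias},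
\begin{equation}\label{eq:dagger}
f^i_\xi\text{ is almost constant on }x^i_J\text{ for every }\xi\in J.
\end{equation}
By Lemma~\ref{lem:iteration}, $P_\nu$ is ccc, $V_\nu\models\mathfrak c=\kappa$, and every real of $V_\nu$ lies in $V_i$ for some $i<\nu$. All $V_i$ have the same cardinals and cofinalities as $V$.

\subsection*{The upper bound}

\begin{proposition}\label{prop:preserve}
Let $i<\nu$. In $V_i$, $|N(x)|<\lambda_i$ for every infinite $x\subseteq\omega$.
\end{proposition}

\begin{proof}
We use induction on $i$. The case $i=0$ is Lemma~\ref{lem:cohen}, as $\lambda_0\ge\omega_1$.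

\emph{Successor step.} Let $x\in V_{i+1}=V_i[H]$ be infinite, where $H$ is $Q_i$-generic over $V_i$. A nice $Q_i$-name for $x$ in $V_i$ involves countably many conditions, each of finite support. So there is a countable $C\subseteq\mathcal J_i$ in $V_i$ with $x\in V_i[H\cap Q_C]$, where $Q_C$ is the finite support product of the $M(p^i_J)$ with $J\in C$, and $H\cap Q_C$ is $Q_C$-generic over $V_i$ by (F4). As $\lambda_i$ is regular and uncountable, the sizes of the countably many factors have an infinite bound $\sigma<\lambda_i$, and $|Q_C|\le\sigma$. Lemma~\ref{lem:small} with $W=V_i$, $\theta=\lambda_i$ and $Q=Q_C$ gives $|N(x)|<\lambda_i\le\lambda_{i+1}$.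

\emph{Limit $i$ with $\operatorname{cf}i>\omega$.} By Lemma~\ref{lem:iteration}, $x\in V_j$ for some $j<i$, and $|N(x)|<\lambda_j\le\lambda_i$.

\emph{Limit $i$ with $\operatorname{cf}i=\omega$.} Now $x$ may belong to no earlier model, and no small poset is in sight. We again approximate $x$ from above, this time by one set from each of countably many earlier models; what replaces smallness is that every condition in $G_i$ already lies in some earlier generic filter. Let $i=\sup_ni_n$ with $i_n<i$, and let $\dot x\in V$ be a $P_i$-name for the infinite set $x$. Put
\[
y_n=\{l<\omega:\text{there is }r\in P_i\text{ with }r\restriction i_n\in G_{i_n}\text{ and }r\Vdash l\in\dot x\}\in V_{i_n}.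
\]
If $l\in x$, some $r\in G_i$ forces $l\in\dot x$, and $r\restriction i_n\in G_{i_n}$. So $x\subseteq y_n$, and $y_n$ is infinite. We claim that $N(x)\subseteq\bigcup_nN(y_n)$.

Let $\alpha\in N(x)$. Pick $p\in G_i$, $m<\omega$ and $\varepsilon<2$ with $p\Vdash\dot x\cap\dot S_\alpha^\varepsilon\subseteq m$, where $\dot S_\alpha^\varepsilon$ is the canonical $P_0$-name. Since $P_i=\bigcup_nP_{i_n}$, there is $n$ with $p\in G_{i_n}$. Let $l\in y_n\cap S_\alpha^\varepsilon$, with $r$ witnessing $l\in y_n$. Some condition in $G_0$ forces $l\in\dot S_\alpha^\varepsilon$. Let $s\in G_{i_n}$ be a common extension of this condition, $p$ and $r\restriction i_n$. By (F6), $s^\frown r\restriction[i_n,i)$ is below $s$ and $r$, so it forces $l\in\dot x\cap\dot S_\alpha^\varepsilon\subseteq m$. Hence $l<m$. So $y_n\cap S_\alpha^\varepsilon$ is finite, and $\alpha\in N(y_n)$.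

By the induction hypothesis $|N(y_n)|<\lambda_{i_n}\le\lambda_i$ for all $n$. Since $\lambda_i$ is regular and uncountable in $V_i$, we get $|N(x)|<\lambda_i$.
\end{proof}

In $V_\nu$, every infinite $x\subseteq\omega$ lies in some $V_i$ with $i<\nu$, so $|N(x)|<\lambda_i\le\lambda$. The sequence $\langle S_\alpha:\alpha<\kappa\rangle$ has length $\mathfrak c$, and Proposition~\ref{prop:upper} gives $\mathrm{Nt}(\omega^*)\le\lambda$.

\subsection*{The lower bound}

Work in $V_\nu$. Since $\lambda\le\kappa=\mathfrak c$, it suffices to verify the hypothesis of Proposition~\ref{prop:lower}. Let $\langle f_\alpha:\alpha<\kappa\rangle$ be a sequence of finite colorings and $\mu<\lambda$ an infinite cardinal. The sequence may belong to no $V_i$, but each term belongs to one. Let $I_i=\{\alpha<\kappa:f_\alpha\in V_i\}$; these sets increase with $i<\nu$ and have union $\kappa$. For $\alpha\in I_i$ let $\xi_i(\alpha)$ be the least $\xi$ with $f_\alpha=f^i_\xi$. We need $\mu$ terms that are present at a common stage $i$, late enough that $\mu<\lambda_i$, and whose indices at that stage fit into a member of $\mathcal J_i$.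

\begin{lemma}\label{lem:catch}
There are $i<\nu$ with $\mu<\lambda_i$ and $E\subseteq I_i$ with $|E|=\mu$ such that $\{\xi_i(\alpha):\alpha\in E\}$ is bounded in $\kappa$.
\end{lemma}

\begin{proof}
\emph{Case 1: $\lambda=\kappa$ is regular.} Then $\nu=\kappa>\mu$ and $\lambda_i=\lambda>\mu$ for all $i$. Let $E=\mu$. Since $\nu$ is regular and $\mu<\nu$, we have $E\subseteq I_i$ for some $i<\nu$. The set $\{\xi_i(\alpha):\alpha\in E\}$ has size at most $\mu<\operatorname{cf}\kappa$, so it is bounded.

\emph{Case 2: $\lambda$ is singular or $\lambda<\kappa$.} Here $\nu\cdot\mu<\kappa$: if $\lambda$ is singular then $\nu\cdot\mu<\lambda\le\kappa$, and if $\lambda<\kappa$ then $\nu\cdot\mu\le\lambda<\kappa$. As $\kappa$ is the union of the $\nu$ sets $I_i$, we have $|I_i|\ge\mu^+$ for some $i$, hence for all larger $i$. Fix such an $i$ with $\mu<\lambda_i$. If $\mu<\operatorname{cf}\kappa$, any $E\subseteq I_i$ of size $\mu$ works. If $\mu\ge\operatorname{cf}\kappa$, write $\kappa=\sup_{\eta<\operatorname{cf}\kappa}\kappa_\eta$ with $\kappa_\eta<\kappa$. Then $I_i$ is the union of the at most $\mu$ sets $\{\alpha\in I_i:\xi_i(\alpha)<\kappa_\eta\}$, so one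 of them has size at least $\mu^+$; choose $E$ of size $\mu$ inside it.
\end{proof}

Take $i$ and $E$ as in the lemma, and $\delta<\kappa$ with $\xi_i(\alpha)<\delta$ for all $\alpha\in E$. By (F3) there is $J'\in V$ of size at most $\mu$ containing all $\xi_i(\alpha)$, $\alpha\in E$. Let $J=J'\cap\delta$. Then $J\in V$ is bounded in $\kappa$ and $|J|\le\mu<\lambda_i$, so $J\in\mathcal J_i$. By~\eqref{eq:dagger}, $f_\alpha=f^i_{\xi_i(\alpha)}$ is almost constant on the infinite set $x^i_J\in V_{i+1}\subseteq V_\nu$ for every $\alpha\in E$, and $|E|=\mu$. Proposition~\ref{prop:lower} gives $\mathrm{Nt}(\omega^*)\ge\lambda$. This completes the proof of Theorem~\ref{thm:force}. \qed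

\begin{remark}[The hypotheses]
GCH and $\operatorname{cf}\kappa>\omega$ enter only through Lemma~\ref{lem:arith}; the second is necessary by K\"onig's theorem. The restriction to bounded $J$ is automatic if $\lambda\le\operatorname{cf}\kappa$, as in Corollary~\ref{cor:a}. It matters otherwise: for $\kappa=\aleph_{\omega_1}$ and $\lambda=\omega_2$, there are $\kappa^{\omega_1}>\kappa$ subsets of $\kappa$ of size $\omega_1$, and the bound $|Q_i|\le\kappa$ would fail. The hypothesis $\operatorname{cf}\lambda>\omega$ puts every real of $V_\nu$ into an earlier model. If one ran the construction for a singular $\lambda$ of cofinality $\omega$, the last stage would be a limit of countable cofinality, and the covering $N(x)\subseteq\bigcup_nN(y_n)$ would give only $|N(x)|\le\sup_n\lambda_n=\lambda$; by Theorem~\ref{thm:cof} the strict bound for all $x$ cannot hold together with the lower bound.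
\end{remark}

\section{The value $\mathfrak c^+$ and the list of pairs}\label{sec:pairs}

For $\mathrm{Nt}(\omega^*)=\mathfrak c^+$ there is no splitting sequence to protect. We use Mathias-type forcing with ultrafilters on the full power set, as at the end of Example~\ref{ex:step}, and a short iteration produces the ultrafilter required in Proposition~\ref{prop:smallchar}(2).

\begin{proof}[Proof of Theorem~\ref{thm:pairs}]
\emph{Necessity.} Suppose a ccc extension satisfies $\mathrm{Nt}(\omega^*)=\lambda$ and $\mathfrak c=\kappa$. By (F1), cofinalities and successor cardinals are the same in $V$ and in the extension. K\"onig's theorem gives $\operatorname{cf}\kappa>\omega$. Theorem~\ref{thm:cof} gives $\operatorname{cf}\lambda>\omega$, hence $\lambda\ge\omega_1$, and $\lambda\le\kappa^+$ by Proposition~\ref{prop:range}. If $\lambda\le\kappa$ we have (i). If $\lambda=\kappa^+$, then $\kappa=\omega_1$ is excluded by Example~\ref{ex:CH}, so $\kappa\ge\omega_2$ and we have (ii).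

\emph{Sufficiency.} Case (i) is Theorem~\ref{thm:force}. Let $\operatorname{cf}\kappa>\omega$ and $\kappa\ge\omega_2$; we force $\mathfrak c=\kappa$ and $\mathrm{Nt}(\omega^*)=\kappa^+$. Choose a regular uncountable $\rho<\kappa$ with $\rho\ne\operatorname{cf}\kappa$. If $\operatorname{cf}\kappa\ne\omega_1$, take $\rho=\omega_1$. If $\operatorname{cf}\kappa=\omega_1$, then $\kappa\ge\omega_2$ is singular, so $\kappa>\omega_2$, and $\rho=\omega_2$ works. As in Lemma~\ref{lem:arith}, GCH and $\operatorname{cf}\kappa>\omega$ give $\kappa^\omega=\kappa$.

Define a finite support iteration $\langle P_i:i\le\rho\rangle$ with $P_0=\mathrm{Fn}(\kappa\times\omega,2)$ and $Q_i=M(p_i)$, where in $V_i$, $p_i$ is a nonprincipal ultrafilter on $\omega$ containing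
\[
\mathcal H_i=\bigcup_{j<i}p_j\cup\{x_j:j<i\},
\]
and $x_j\in V_{j+1}$ is the generic set added by $Q_j$. To see that $p_i$ exists we check that finite intersections from $\mathcal H_i$ are infinite. Finitely many members of $\mathcal H_i$ come from $p_j$ or equal $x_j$ for finitely many $j<i$; let $k$ be the largest such $j$. Each of these members other than $x_k$ belongs to $p_k$, because $p_j\subseteq p_k$ for $j\le k$ and $x_j\in\mathcal H_k\subseteq p_k$ for $j<k$. By Lemma~\ref{lem:mathias}, the infinite set $x_k$ is almost contained in each of them.

Each $Q_i$ is $\sigma$-centered, hence ccc. By induction, Lemma~\ref{lem:iteration} gives $\mathfrak c=\kappa$ in $V_i$ and so $|Q_i|\le\kappa$. Thus $P_\rho$ is ccc, $V_\rho\models\mathfrak c=\kappa$, and every subset of $\omega$ in $V_\rho$ lies in some $V_i$ with $i<\rho$, since $\rho$ is regular and uncountable.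

Work in $V_\rho$ and let $p=\bigcup_{i<\rho}p_i$. Any finitely many elements of $p$ lie in one $p_i$, so their intersection is infinite; and every $a\subseteq\omega$ lies in some $V_i$, so $a$ or $\omega\setminus a$ is in $p_i$. Hence $p$ is a nonprincipal ultrafilter. We have $x_i\in p_{i+1}\subseteq p$; every $a\in p$ is in some $p_i$, and then $x_i\subseteq^*a$; and $x_k\subseteq^*x_j$ for $j<k$, because $x_j\in p_k$. So $\langle x_i:i<\rho\rangle$ is a $\subseteq^*$-decreasing sequence generating $p$ mod finite, $\rho<\mathfrak c$ is regular and $\rho\ne\operatorname{cf}\mathfrak c$. Proposition~\ref{prop:smallchar}(2) gives $\mathrm{Nt}(\omega^*)=\mathfrak c^+=\kappa^+$.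
\end{proof}

\begin{thebibliography}{9}

\bibitem{Milovich}
David Milovich, \emph{Splitting families and the Noetherian type of $\beta\omega-\omega$}, arXiv:0705.4297 (2007).

\end{thebibliography}
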